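# Symmetric matrices with row sums 2: a regular unimodular triangulation

## Eleven symmetric $3\times 3$ matrices

Take the real symmetric $3\times3$ matrices with nonnegative entries whose rows (hence columns) all sum to $2$. Write $a=x_{23}$, $b=x_{13}$, $c=x_{12}$. The diagonal entries are then forced:
$$x_{11}=2-b-c,\qquad x_{22}=2-a-c,\qquad x_{33}=2-a-b .$$
So the set of these matrices is a three-dimensional polytope
$$S_3\;\cong\;\{(a,b,c)\ge 0:\ a+b\le 2,\ a+c\le 2,\ b+c\le 2\},$$
and integer matrices correspond to integer points $(a,b,c)$. There are eleven of them: the origin; $e_1,e_2,e_3$; $2e_1,2e_2,2e_3$; $e_1+e_2,\ e_1+e_3,\ e_2+e_3$; and $(1,1,1)$.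

The plane $a+b+c=2$ cuts $S_3$ into two tetrahedra. Where $a+b+c\le2$, the pairwise conditions hold automatically, and we see the tetrahedron with vertices $0,2e_1,2e_2,2e_3$. Where $a+b+c\ge 2$, use the diagonal entries $u=x_{11},v=x_{22},w=x_{33}$ as coordinates. Then $u+v+w=6-2(a+b+c)\le 2$, and $a=(2+u-v-w)/2\ge0$ is automatic (likewise $b,c$). So this part is $\{u,v,w\ge0,\ u+v+w\le2\}$, the tetrahedron with vertices $(1,1,1),2e_1,2e_2,2e_3$. Hence $S_3$ is a bipyramid with five vertices, all integral.

Now cut $S_3$ into integer tetrahedra of the smallest possible volume $1/6$. The lower tetrahedron has volume $8/6$. Its four corners are tetrahedra of volume $1/6$ (translates of $\operatorname{conv}(0,e_1,e_2,e_3)$). What is left is an octahedron with vertices $e_i$ and $e_i+e_j$, of volume $4/6$. The diagonal from $e_1$ to $e_2+e_3$ cuts it into four integer tetrahedra; each has volume at least $1/6$, so each has exactly $1/6$. For the upper tetrahedron, the base splits into four unimodular triangles of the plane $a+b+c=2$, and the apex $(1,1,1)$ lies on the next lattice plane $a+b+c=3$. Coning gives four more tetrahedra of volume $1/6$. Altogether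 $S_3$ is cut into $12$ of them.

Next count integer points in the dilates: let $\mathcal L(m)=|mS_3\cap\mathbb Z^3|$. The generating function has the form $\sum_{m\ge 0}\mathcal L(m)t^m=(h_0+h_1t+h_2t^2+h_3t^3)/(1-t)^4$ with $h_0=1$. By standard facts, $h_1=\mathcal L(1)-4=7$; $h_3$ is the number of integer points in the interior, which is $0$ (we would need $a,b,c\ge1$ and $a+b\le1$); and $h_0+h_1+h_2+h_3=3!\operatorname{vol}=12$. So $h_2=4$ and
$$1+\sum_{m\ge1}\mathcal L(m)t^m=\frac{1+7t+4t^2}{(1-t)^4}.$$
The case of $2\times2$ matrices is easier still: $\begin{pmatrix}2-c&c\\c&2-c\end{pmatrix}$ with $0\le c\le 2$ is a segment of lattice length $2$. It splits into two unit segments, and $\sum_m(2m+1)t^m=(1+t)/(1-t)^2$.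

In both cases the polytope splits into unimodular simplices, and the numerator coefficients go up and then down. Does this persist for $n\times n$ matrices? Finding good simplices by inspection stops being possible very soon, so we need a method.

## Ehrhart series, regular triangulations, and the statements

A lattice polytope $\mathcal P\subseteq\mathbb R^N$ of dimension $d$ is a polytope with vertices in $\mathbb Z^N$. With $\mathcal L_{\mathcal P}(m)=|m\mathcal P\cap\mathbb Z^N|$, its Ehrhart series is
$$E_{\mathcal P}(t)=1+\sum_{m\ge1}\mathcal L_{\mathcal P}(m)t^m=\frac{\sum_{j=0}^kh_j^*t^j}{(1-t)^{d+1}},\qquad h^*_j\in\mathbb Z_{\ge0},\quad h_0^*=1 .$$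
The vector $h^*(\mathcal P)=(h_0^*,\dots,h_k^*)$ is unimodal if $h_0^*\le\cdots\le h_j^*\ge\cdots\ge h_k^*$ for some $j$.

**Definition (regular subdivision).** Let $W$ be a finite set of points and $w:W\to\mathbb R$. For an affine function $\ell$ with $\ell\le w$ on $W$, put $W_\ell=\{v\in W: w(v)=\ell(v)\}$. The polytopes $\operatorname{conv}(W_\ell)$ with $W_\ell\ne\emptyset$ are the cells of the regular subdivision of $\operatorname{conv}W$ induced by $w$. A triangulation is regular if it arises in this way.

In other words, we lift each $v$ to height $w(v)$ and project the lower faces of the convex hull back down. Example: for $W=\{0,1,2\}$ the heights $(0,-1,0)$ give the two cells $[0,1]$ and $[1,2]$. The heights $(0,1,0)$ give the single cell $[0,2]$ with $W_\ell=\{0,2\}$. The heights $(0,0,0)$ also give one cell, but with $W_\ell=\{0,1,2\}$, which is affinely dependent.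

**Definition (unimodular).** A lattice simplex with vertices $v_0,\dots,v_d$ that is full-dimensional in $\operatorname{aff}\mathcal P$ is unimodular if $v_1-v_0,\dots,v_d-v_0$ is a basis of the lattice of integer vectors parallel to $\operatorname{aff}\mathcal P$. A triangulation of $\mathcal P$ into lattice simplices is unimodular if all its full-dimensional simplices are. Of the first two subdivisions above, the one into $[0,1],[1,2]$ is unimodular and the one with the single cell $[0,2]$ is not.

Let $\Sigma_n$ be the polytope of real symmetric doubly-stochastic $n\times n$ matrices, and $S_n=2\Sigma_n$: symmetric, nonnegative, row and column sums $2$. The following conjecture is taken from Robert Davis, "Ehrhart Series of Polytopes Related to Symmetric Doubly-Stochastic Matrices", arXiv:1409.2742 (2014): *$S_n$ has a regular, unimodular triangulation, hence $h^*(S_n)$ is unimodal when $n$ is even.* We prove it, in a slightly larger setting that costs nothing extra.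

**Setting.** Let $E$ be a set of edges on $[n]$: unordered pairs $\{i,j\}$ with $i\neq j$, and possibly loops $ii$. Let $a\in\mathbb Z^n_{\ge0}$. For $x\in\mathbb R^E$ put $\deg_x(i)=\sum_{j:\,ij\in E}x_{ij}$, where a loop $ii$ contributes $x_{ii}$ once. Define
$$S=S_E(a)=\{x\in\mathbb R^E_{\ge0}:\ \deg_x(i)=2a_i\ \text{ for all } i\}.$$
We assume $S\ne\emptyset$ and that each vertex with $a_i>0$ has an incident edge; $S$ is bounded, and isolated vertices with $a_i=0$ may be deleted. The lattice is $\mathbb Z^E$, and unimodularity refers to $\operatorname{aff}(S)\cap\mathbb Z^E$. Note that $mS_E(a)=S_E(ma)$.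

If $E$ consists of all pairs and all loops and $a=(1,\dots,1)$, then $S_E(a)=S_n$: identify a symmetric matrix with its entries $x_{ij}$, $i\le j$. Integer matrices correspond to $\mathbb Z^E$.

**Theorem 1.** Every nonempty $S_E(a)$ is a lattice polytope with a regular unimodular triangulation. In particular $S_n$ has one, for every $n$.

**Theorem 2.** If there is an integer $k\ge1$ such that every vertex $i$ lies in exactly $2ka_i$ edges of $E$ (a loop counted once), then $h^*(S_E(a))$ is unimodal. In particular $h^*(S_n)$ is unimodal for even $n$ (take $k=n/2$).

**Theorem 3.** Let $r\ge1$ be an integer.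

(a) For $n\ge3$ the following are equivalent: $r\Sigma_n$ is a lattice polytope; $r\Sigma_n$ has a regular unimodular triangulation; $r$ is even.

(b) For $r$ even and $n\ge2$, $r\Sigma_n$ is Gorenstein if and only if $r\mid n$. In that case $h^*(r\Sigma_n)$ is unimodal.

The word "Gorenstein" is recalled when we need it. Most of the work is Theorem 1.

## Integer hyperplanes and an odd cycle

A matrix is totally unimodular (TU) if all its minors are in $\{0,1,-1\}$. We use the theorem of Hoffman and Kruskal: if $N$ is TU and $\beta,l,u$ are integral, then the polyhedron $\{z: Nz=\beta,\ l\le z\le u\}$ has only integral vertices.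

We also use one family of TU matrices.

**Fact 0.** A matrix is TU if each column is zero or $\pm$ a unit vector, or has exactly two nonzero entries that are either (i) one $1$ in a first block of rows and one $1$ in a second block, the same two blocks for all columns, or (ii) one $+1$ and one $-1$; here all two-entry columns are of type (i), or all are of type (ii).

*Proof.* Square submatrices inherit the hypothesis (a two-entry column may lose entries). Induct on the size. If some column of the submatrix is zero, the determinant is $0$. If some column has exactly one nonzero entry, expand along it. Otherwise every column has two nonzero entries. In case (i), the sum of the rows in the first block minus the sum of the rows in the second is zero. In case (ii), the sum of all rows is zero. So the determinant is $0$. $\square$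

Here is the first thing to try. Slice $S_n$ along all hyperplanes $x_{ij}=$ integer. If the constraint matrix were TU, Hoffman–Kruskal would make every piece a lattice polytope whose coordinates vary in unit intervals, and such pieces are easy to triangulate. But the constraint matrix contains the incidence matrix of a triangle,
$$\det\begin{pmatrix}1&1&0\\1&0&1\\0&1&1\end{pmatrix}=-2,$$
and the approach really stops there. In $S_3$, the piece $\{x_{11},x_{22},x_{33}\ge1\}$ is $\{(a,b,c)\ge0:\ a+b\le1,\ a+c\le1,\ b+c\le1\}$, and $(\tfrac12,\tfrac12,\tfrac12)$ is a vertex of it. Slicing only along the off-diagonal coordinates does not help for large $n$. For $n=6$ the point with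
$$x_{14}=x_{25}=x_{36}=1,\quad x_{12}=x_{13}=x_{23}=\tfrac12,\quad x_{44}=x_{55}=x_{66}=1,$$
and all other entries with $i\le j$ equal to zero, is a non-integral vertex of the piece $x_{14},x_{25},x_{36}\in[1,2]$, all other off-diagonal entries in $[0,1]$. Indeed the tight constraints $x_{14}=x_{25}=x_{36}=1$ and the zero entries leave only $x_{12},x_{13},x_{23},x_{44},x_{55},x_{66}$. These are then determined by the row sums.

The obstruction is an odd cycle. Splitting each vertex into an "out" copy and an "in" copy destroys odd cycles, because the graph becomes bipartite. The price is that each edge now has two orientations, so a matrix has many lifts. The rest of the proof manages this price.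

## Oriented matrices and their fibers

Let $A$ contain two arcs $(i,j),(j,i)$ for each non-loop $ij\in E$, and two half-arcs $i^+,i^-$ for each loop $ii\in E$. Let
$$T=\Big\{y\in\mathbb R^A_{\ge0}:\ \sum_jy_{ij}+y_{i^+}=a_i,\quad \sum_jy_{ji}+y_{i^-}=a_i\quad\text{for all } i\Big\},\tag{1}$$
where terms not in $A$ are omitted. We call these the "out" and the "in" equation of $i$, and write the whole system as $My=b$. All coordinates on $T$ are at most $\max_i a_i$, so $T$ is bounded. Define $\pi:\mathbb R^A\to\mathbb R^E$ by
$$\pi(y)_{ij}=y_{ij}+y_{ji}\ (i\ne j),\qquad \pi(y)_{ii}=y_{i^+}+y_{i^-}.$$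
Adding the two equations at $i$ gives $\deg_{\pi(y)}(i)=2a_i$; hence $\pi(mT)\subseteq mS$. Clearly $\pi(\mathbb Z^A)\subseteq\mathbb Z^E$.

Why two half-arcs per loop, and not a single diagonal variable $y_{ii}$ with $x_{ii}=2y_{ii}$? Because integer matrices must lift to integer points. The matrix $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ is not of the form $y+y^T$ with $y$ an integer matrix, since its diagonal is odd.

**Example 1.** For $S_2$, the equations are $y_{1^+}=y_{2^-}=1-y_{12}$ and $y_{1^-}=y_{2^+}=1-y_{21}$. So $T$ is the unit square with coordinates $(y_{12},y_{21})$, and $\pi$ maps it to the segment $[0,2]$ by $x_{12}=y_{12}+y_{21}$. The all-ones matrix has the two integral lifts $(0,1)$ and $(1,0)$.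

This example also shows that one cannot just triangulate $T$ and project. The diagonal from $(0,0)$ to $(1,1)$ cuts the square into two triangles, and each of them covers the whole of $[0,2]$. What does work is to select a section of $\pi$, such as the path $(0,0),(0,1),(1,1)$ in the boundary of the square, which maps bijectively onto $[0,2]$ and breaks it at $1$. Choosing in every fiber the lexicographically smallest point produces this path. We need to know that such choices stay integral in all dilates, and for this the fibers must be totally unimodular too.

**Lemma 1.** (a) $M$ is TU. Hence $T=\operatorname{conv}(V)$ with $V:=T\cap\mathbb Z^A$, and $T\cap\{l\le y\le u\}$ is the convex hull of its lattice points for all integral $l,u$.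

(b) For an integer $m\ge1$ and $x\in mS$, the fiber $\Phi_m(x)=\{y\in mT:\pi(y)=x\}$ is nonempty. If $x\in\mathbb Z^E$, all vertices of $\Phi_m(x)$ are integral.

*Proof.* (a) The column of the arc $(i,j)$ has a $1$ in the out row of $i$ and a $1$ in the in row of $j$; half-arcs give unit columns. By Fact 0(i), with the out rows and in rows as blocks, $M$ is TU. Hoffman–Kruskal says that the bounded polyhedron $T\cap\{l\le y\le u\}$ has integral vertices, so it is the convex hull of its lattice points. For $T$ itself take $l=0$ and $u=\max_i a_i$ in all coordinates.

(b) The point $y_{ij}=y_{ji}=x_{ij}/2$, $y_{i^\pm}=x_{ii}/2$ lies in $\Phi_m(x)$: it is nonnegative, and each equation at $i$ reads $\deg_x(i)/2=ma_i$.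

For the vertices, use the coordinates $y_{ij}$ with $i<j$, and $y_{i^+}$. The others are $y_{ji}=x_{ij}-y_{ij}$ and $y_{i^-}=x_{ii}-y_{i^+}$. The out equation of $i$ becomes
$$\sum_{j>i}y_{ij}+\sum_{j<i}(x_{ij}-y_{ji})+y_{i^+}=ma_i.$$
The in equation follows from the out equation, since the in-sum plus the out-sum at $i$ equals $\deg_x(i)=2ma_i$. So $\Phi_m(x)$ is affinely isomorphic to
$$\{z:\ Nz=\beta,\ 0\le y_{ij}\le x_{ij},\ 0\le y_{i^+}\le x_{ii}\}.$$
The variable $y_{ij}$ with $i<j$ appears with $+1$ in the equation of $i$ and with $-1$ in the equation of $j$, and $y_{i^+}$ has a unit column. By Fact 0(ii), $N$ is TU. If $x$ is integral, then $\beta$ and the bounds are integral, so the vertices are integral in these coordinates, and the omitted coordinates are then integral as well. $\square$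

With $m=1$ we get $S=\pi(T)=\operatorname{conv}\pi(V)$; in particular **$S$ is a lattice polytope**. Also every $x\in S\cap\mathbb Z^E$ equals $\pi(y)$ for some $y\in V$, namely any vertex of $\Phi_1(x)$.

**Example 2.** In $S_3$ take the matrix with zero diagonal and all off-diagonal entries $1$. In its fiber, put $y_{12}=\theta$. The equations force $y_{13}=1-\theta$, $y_{21}=1-\theta$, $y_{23}=\theta$, $y_{31}=\theta$, $y_{32}=1-\theta$, with half-arcs $0$. So the fiber is a segment, $0\le\theta\le1$, whose ends are the two cyclic orientations of the triangle.

## A linear programming criterion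

The purpose of this section is to replace "regular unimodular triangulation" by a statement about writing integer points as sums of lattice points of $S$.

**Lemma 2.** Let $w:S\cap\mathbb Z^E\to\mathbb R$. Suppose that for all integers $m\ge1$ and all $p\in mS\cap\mathbb Z^E$ the linear program
$$\min\Big\{\sum_v\lambda_vw(v):\ \lambda\ge0,\ \sum_v\lambda_v=m,\ \sum_v\lambda_vv=p\Big\}\qquad(v\in S\cap\mathbb Z^E)\tag{2}$$
has a unique optimal solution and that this solution is integral. Then the regular subdivision induced by $w$ is a unimodular triangulation of $S$.

*Proof.* Let $\ell\le w$ be affine with $V_\ell=\{v:w(v)=\ell(v)\}\neq\emptyset$.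

**Step 1: solutions supported on a cell are optimal.** Any $\lambda$ feasible for (2) has cost $\sum\lambda_vw(v)\ge\sum\lambda_v\ell(v)=m\,\ell(p/m)$, because $\ell$ is affine. The right side depends only on $(p,m)$. If $\lambda$ is supported on $V_\ell$, equality holds, so $\lambda$ is optimal.

**Step 2: every cell is a simplex with vertex set $V_\ell$.** We show that $V_\ell$ is affinely independent. If not, since the points are integral, there is a nonzero integral $\gamma$ on $V_\ell$ with $\sum\gamma_vv=0$ and $\sum\gamma_v=0$. Let $\alpha,\beta$ be its positive and negative parts. They are distinct, nonnegative and integral, with $\sum\alpha_vv=\sum\beta_vv=:p$ and $\sum\alpha_v=\sum\beta_v=:m\ge1$. Then $p\in mS\cap\mathbb Z^E$, and by Step 1 both are optimal for $(p,m)$. This contradicts uniqueness.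

**Step 3: full-dimensional cells are unimodular.** Let $V_\ell=\{v_0,\dots,v_d\}$ with $d=\dim S$. The linear span of the vectors $(v_i,1)$ is the linear span of $S\times\{1\}$. Let $(p,m)\in\mathbb Z^E\times\mathbb Z$ lie in it, $(p,m)=\sum_i\lambda_i(v_i,1)$. We claim all $\lambda_i$ are integers. Adding a large integer multiple of $\sum_i(v_i,1)$ changes each $\lambda_i$ by an integer, so we may assume $\lambda_i\ge0$ and $m\ge1$. Then $p\in mS\cap\mathbb Z^E$, and $\lambda$ is feasible and supported on $V_\ell$. By Step 1 it is optimal, hence integral. Now let $u\in\mathbb Z^E$ be parallel to $\operatorname{aff}(S)$. Then $(u,0)$ lies in the span, so $(u,0)=\sum\lambda_i(v_i,1)$ with integers $\lambda_i$ of sum $0$, that is, $u=\sum_{i\ge1}\lambda_i(v_i-v_0)$. So the $v_i-v_0$ form a lattice basis. $\square$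

## Lexicographic decompositions upstairs

We now look for weights on $V$, not yet on $S$. The plan is to decompose a lattice point $p\in mS$ in a canonical way into lifts $y\in V$: first choose the total of the lifts inside the fiber $\Phi_m(p)$, then decompose this total inside $T$.

Number $A=\{\alpha_1,\dots,\alpha_s\}$ and $V=\{y^1,\dots,y^N\}$, and put $q(y)=\sum_{\alpha\in A}y_\alpha^2$. For $y\in V$ let
$$\Omega(y)=\big(y_{\alpha_1},\dots,y_{\alpha_s},\ q(y),\ -[y=y^1],\dots,-[y=y^N]\big)\in\mathbb R^L,\qquad L=s+1+N,$$
where $[\,\cdot\,]$ is $1$ if the statement holds and $0$ otherwise, and $\mathbb R^L$ is ordered lexicographically. For $p\in mS\cap\mathbb Z^E$ let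
$$\mathcal M(p,m)=\Big\{\mu\in\mathbb R^V_{\ge0}:\ \sum_y\mu_y=m,\ \sum_y\mu_y\pi(y)=p\Big\}.$$

The first $s$ coordinates choose the total, the coordinate $q$ keeps the summands close to the average, and the last $N$ coordinates break all remaining ties.

Why is $q$ there? If all $a_i=1$, as for $S_n$, then $V$ consists of $0/1$ vectors, $q(y)=\sum_\alpha y_\alpha$, and $q$ decides nothing once the total is fixed. For general $a$ it cannot be omitted. Take vertices $1,2$, edges $11,12,22$ and $a=(2,2)$. As in Example 1, $T$ is the square $[0,2]^2$ in the coordinates $(y_{12},y_{21})$. Let $m=2$, $x_{12}=1$, $x_{11}=x_{22}=7$, let $(1,2)$ be the first arc and $y^1=(0,0)$. The total with the smallest $y_{12}$ is $(0,1)$, so only $(0,0),(0,1),(0,2)$ can be used. Maximizing the coefficient of $(0,0)$ right away gives $\tfrac32(0,0)+\tfrac12(0,2)$, which is not integral. Minimizing $q$ first rules out $(0,2)$ and leaves $(0,0)+(0,1)$.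

**Lemma 3.** For all $m\ge1$ and $p\in mS\cap\mathbb Z^E$, the vector $\sum_y\mu_y\Omega(y)$ has a unique lexicographic minimizer $\mu^*$ over $\mathcal M(p,m)$, and $\mu^*$ is integral.

*Proof.*

**Step 1: existence and uniqueness.** This step makes $\mu^*$ well defined. The set $\mathcal M(p,m)$ is compact. It is nonempty: take $z\in\Phi_m(p)$, which exists by Lemma 1(b), and write $z/m\in T=\operatorname{conv}V$ as a convex combination. So we may minimize the $L$ linear functions successively, each over the compact nonempty set left by the previous ones. The last $N$ levels fix every coordinate $\mu_{y^i}$, so the minimizer is unique.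

**Step 2: the first $s$ levels fix an integral total.** We determine what minimizing the first $s$ coordinates does. If $\mu\in\mathcal M(p,m)$, then $\sum\mu_yy\in mT$ lies over $p$. Conversely, each $z\in\Phi_m(p)$ is such a total, since $z/m\in\operatorname{conv}V$. So the totals $\sum\mu_yy$ range exactly over $\Phi_m(p)$, and the first $s$ levels force
$$\sum_y\mu_yy=y^*,$$
the lexicographically smallest point of $\Phi_m(p)$. It is a vertex of $\Phi_m(p)$, because successive minimization of linear functions passes to smaller and smaller faces and ends in a single point. By Lemma 1(b), $y^*$ is integral.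

**Step 3: the level of $q$ confines the summands to a thin slice.** Put $k_\alpha=\lfloor y^*_\alpha/m\rfloor$, $k'_\alpha=\lceil y^*_\alpha/m\rceil$, and
$$Q=\{y\in T:\ k\le y\le k'\}.$$
We claim that the minimizers after this level are exactly
$$\mathcal M_0=\Big\{\mu\ge0\text{ supported on }Q\cap V:\ \sum\mu_y=m,\ \sum\mu_yy=y^*\Big\}.\tag{3}$$
Fix $\alpha$ and write $k=k_\alpha$. For every integer $u$, if $k'_\alpha=k+1$ then
$$u^2-\big((2k+1)u-k(k+1)\big)=(u-k)(u-k-1)\ge0,\quad\text{with equality iff }u\in\{k,k+1\}.$$
If $k'_\alpha=k$ then
$$u^2-(2ku-k^2)=(u-k)^2\ge0,\quad\text{with equality iff }u=k.$$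
In both cases $u^2\ge g_\alpha(u)$ with $g_\alpha$ affine, and equality iff $u\in\{k_\alpha,k'_\alpha\}$. Put $u=y_\alpha$, multiply by $\mu_y$, and sum:
$$\sum_y\mu_yq(y)\ \ge\ \sum_\alpha\sum_y\mu_y\,g_\alpha(y_\alpha)=\sum_\alpha m\,g_\alpha(y^*_\alpha/m).$$
The right side is the same for all $\mu$ that survived Step 2. Equality holds iff every $y$ with $\mu_y>0$ satisfies $y_\alpha\in\{k_\alpha,k_\alpha'\}$ for all $\alpha$, that is, iff $\mu$ is supported on $Q\cap V$. Equality does occur, since $y^*/m\in Q$ and $Q=\operatorname{conv}(Q\cap V)$ by Lemma 1(a). This proves (3).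

**Step 4: the last $N$ levels give integers.** Minimizing the remaining coordinates means: over $\mathcal M_0$, maximize $\mu_{y^1}$, then $\mu_{y^2}$, and so on. We show by induction that each maximum is an integer. Suppose the maxima $t_1,\dots,t_j$ found so far are integers ($j\ge0$). Put
$$r=y^*-\sum_{i\le j}t_iy^i,\qquad m'=m-\sum_{i\le j}t_i .$$
Both are integral. Moreover $r\in m'Q$: take $\mu\in\mathcal M_0$ with $\mu_{y^i}=t_i$ for $i\le j$; its remaining part has total weight $m'$ and sums to $r$. If $y^{j+1}\notin Q$, the next maximum is $0$. Let $y^{j+1}\in Q$. We claim that the next maximum equals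
$$t=\max\{\tau\in[0,m']:\ r-\tau y^{j+1}\in(m'-\tau)Q\}.\tag{4}$$

It is at most $t$: if $\mu\in\mathcal M_0$ has $\mu_{y^i}=t_i$ for $i\le j$ and $\mu_{y^{j+1}}=\tau$, then the part of $\mu$ on $y^{j+2},\dots,y^N$ shows $r-\tau y^{j+1}\in(m'-\tau)Q$.

It is at least $t$: since $Q=\operatorname{conv}(Q\cap V)$, write $r-ty^{j+1}=\sum\nu_yy$ with $\nu\ge0$ on $Q\cap V$ and $\sum\nu_y=m'-t$ (with $\nu=0$ if $t=m'$). Let $\mu$ be $\nu$ plus $t$ at $y^{j+1}$ plus $t_i$ at $y^i$ for $i\le j$. Points with $t_i>0$ lie in $Q$, so $\mu\in\mathcal M_0$. If $\nu_{y^i}>0$ for some $i\le j$, take the smallest such $i$: then $\mu$ agrees with $t_1,\dots,t_{i-1}$ and has $\mu_{y^i}>t_i$, contradicting that $t_i$ was the maximum. So $\nu_{y^i}=0$ for $i\le j$, and $\mu$ is admissible at this level with $\mu_{y^{j+1}}\ge t$.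

It remains to see that $t$ is an integer. For $\sigma\ge0$,
$$\sigma Q=\{z:\ Mz=\sigma b,\ \sigma k\le z\le\sigma k'\};$$
for $\sigma>0$ this is scaling (note $k\ge0$), and for $\sigma=0$ both sides are $\{0\}$. Since $Mr=m'b$ and $My^{j+1}=b$, the linear equations in (4) hold for all $\tau$. So the condition in (4) on $\tau\in[0,m']$ is, for all $\alpha$,
$$\tau\,(y^{j+1}_\alpha-k_\alpha)\le r_\alpha-m'k_\alpha,\qquad \tau\,(k'_\alpha-y^{j+1}_\alpha)\le m'k'_\alpha-r_\alpha.$$
The coefficients of $\tau$ are in $\{0,1\}$, because $y^{j+1}_\alpha$ is an integer in $[k_\alpha,k'_\alpha]$ and $k'_\alpha-k_\alpha\le1$. The right sides are nonnegative integers, because $r\in m'Q$ is integral. So $t$ is the minimum of $m'$ and those right sides whose coefficient is $1$: an integer. By induction $\mu^*$ is integral. $\square$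

**Example 1, continued.** For $S_2$ let $(1,2)$ be the first arc. For $p$ with $x_{12}=c\in\{0,\dots,2m\}$, the lexicographically smallest total is $y^*=(\max(0,c-m),\min(c,m))$. If $c\le m$, it decomposes only as $m-c$ copies of $(0,0)$ and $c$ copies of $(0,1)$. If $c\ge m$, it decomposes only as $2m-c$ copies of $(0,1)$ and $c-m$ copies of $(1,1)$. Pushed down by $\pi$, these are the decompositions of $c$ belonging to the cells $[0,1]$ and $[1,2]$.

## From the lexicographic order to real weights

Lemma 2 wants real weights, and they must work for all $m$ and $p$ at once, although there are infinitely many pairs $(p,m)$. The point is that finitely many directions of change suffice.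

Let $\mathcal K\subseteq\mathbb R^V$ be the kernel of the matrix with columns $(\pi(y),1)$, $y\in V$. Differences of two elements of $\mathcal M(p,m)$ lie in $\mathcal K$.

**Definition (elementary vectors).** A nonzero $\kappa\in\mathcal K$ is elementary if no nonzero vector of $\mathcal K$ has support strictly contained in $\operatorname{supp}\kappa$. In Example 1, with $V$ the four corners of the square and $\pi$ the sum of coordinates, the vector $[(0,1)]-[(1,0)]$ is elementary, and so is $[(0,0)]-2[(0,1)]+[(1,1)]$.

Two elementary vectors with the same support are proportional, since otherwise a suitable combination would be nonzero with smaller support. So up to positive scaling there are finitely many elementary vectors. We say $\kappa$ conforms to $\gamma$ if $\kappa_y\neq0$ implies that $\gamma_y$ is nonzero with the same sign. The next lemma is due to Rockafellar (*The elementary vectors of a subspace of $R^N$*, 1969); the proof is short.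

**Lemma 4.** Every nonzero $\gamma\in\mathcal K$ is a sum of elementary vectors, each conforming to $\gamma$.

*Proof.* First we find one conforming elementary vector, by induction on $|\operatorname{supp}\gamma|$. If $\gamma$ is elementary, take $\gamma$ itself. Otherwise there is a nonzero $\delta\in\mathcal K$ with $\operatorname{supp}\delta\subsetneq\operatorname{supp}\gamma$; replacing $\delta$ by $-\delta$, we may assume $\gamma_y\delta_y>0$ for some $y$. Let $\tau$ be the minimum of $\gamma_y/\delta_y$ over such $y$. Then $\gamma-\tau\delta$ conforms to $\gamma$, has strictly smaller support, and is nonzero because $\gamma$ has support outside $\operatorname{supp}\delta$. By induction some elementary vector conforms to it, hence to $\gamma$.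

Now we decompose $\gamma$, again by induction on the support. Let $\kappa$ be elementary and conform to $\gamma$, and let $\tau=\min\{\gamma_y/\kappa_y:\kappa_y\ne0\}>0$. Then $\gamma-\tau\kappa$ is zero, or conforms to $\gamma$ and has strictly smaller support. In the second case decompose it by induction; then add $\tau\kappa$. $\square$

**The choice of $\varepsilon$.** For $\varepsilon>0$ put $\omega(y)=\sum_{l=1}^L\varepsilon^l\,\Omega_l(y)$. Let $\kappa$ be elementary and $c_l=\sum_y\kappa_y\Omega_l(y)$. If $(c_1,\dots,c_L)>_{\rm lex}0$, with first nonzero entry $c_{l_0}>0$, then $\sum_y\kappa_y\omega(y)=\sum_l\varepsilon^lc_l$ is positive for all small $\varepsilon$, because the term $\varepsilon^{l_0}c_{l_0}$ dominates. Positive scaling of $\kappa$ does not matter, so finitely many $\kappa$ have to be considered. Fix one $\varepsilon>0$ such that for every elementary $\kappa$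
$$\sum_y\kappa_y\Omega(y)>_{\rm lex}0\ \Longrightarrow\ \sum_y\kappa_y\omega(y)>0.\tag{5}$$

**Lemma 5.** For all $m\ge1$ and $p\in mS\cap\mathbb Z^E$, the vector $\mu^*$ of Lemma 3 is the unique minimizer of $\sum_y\mu_y\omega(y)$ over $\mathcal M(p,m)$.

*Proof.* Let $\mu\in\mathcal M(p,m)$, $\mu\ne\mu^*$. By Lemma 4, $\mu-\mu^*=\kappa^{(1)}+\dots+\kappa^{(h)}$ with elementary vectors conforming to $\mu-\mu^*$. No cancellation occurs in this sum, so each $\mu^*+\kappa^{(i)}$ lies coordinatewise between $\mu^*$ and $\mu$; it is therefore nonnegative. Since $\kappa^{(i)}\in\mathcal K$, it lies in $\mathcal M(p,m)$, and it differs from $\mu^*$. By Lemma 3, $\sum_y\kappa_y^{(i)}\Omega(y)>_{\rm lex}0$, so $\sum_y\kappa^{(i)}_y\omega(y)>0$ by (5). Summing over $i$ gives $\sum\mu_y\omega(y)>\sum\mu_y^*\omega(y)$. $\square$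

## Pushing the weights down to $S$

**Proof of Theorem 1.** We already know that $S$ is a lattice polytope. For $x\in S\cap\mathbb Z^E$ put
$$w(x)=\min\{\omega(y):\ y\in V,\ \pi(y)=x\},$$
a minimum over a nonempty finite set by the consequence of Lemma 1. We verify the hypothesis of Lemma 2. Fix $m\ge1$ and $p\in mS\cap\mathbb Z^E$.

**Step 1: pushing down does not raise the cost.** Given $\mu\in\mathcal M(p,m)$, put $\lambda_x=\sum_{\pi(y)=x}\mu_y$. Then $\lambda$ is feasible for (2), and $\sum_x\lambda_xw(x)\le\sum_y\mu_y\omega(y)$.

**Step 2: lifting keeps the cost.** For each $x\in S\cap\mathbb Z^E$ choose $y_x\in V$ with $\pi(y_x)=x$ and $\omega(y_x)=w(x)$. Given a feasible $\lambda$, place the weight $\lambda_x$ on $y_x$. This gives $\mu\in\mathcal M(p,m)$ of the same cost, whose push-forward is $\lambda$ again.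

**Step 3: the optimum is unique and integral.** By Steps 1 and 2, program (2) and the minimization of $\sum\mu_y\omega(y)$ over $\mathcal M(p,m)$ have the same optimal value, and the push-forward of $\mu^*$ is optimal for (2). Let $\lambda$ be any optimal solution of (2). Its lift is optimal upstairs, so it equals $\mu^*$ by Lemma 5. Hence $\lambda$ is the push-forward of $\mu^*$. So $\lambda$ is unique, and it is integral because $\mu^*$ is (Lemma 3). By Lemma 2 the regular subdivision induced by $w$ is a unimodular triangulation. $\square$

## The shift by the all-ones matrix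

**Definition (Gorenstein).** A lattice polytope $\mathcal P$ is Gorenstein if its Ehrhart ring is Gorenstein. This is the ring spanned by the lattice points of the cone over $\mathcal P\times\{1\}$, graded by the last coordinate.

By the Danilov–Stanley description, the canonical module of this ring is the ideal spanned by the lattice points in the relative interior of the cone. Hence $\mathcal P$ is Gorenstein if and only if there is a lattice point $c$ such that the interior lattice points of the cone are exactly $c\,+$ (all lattice points of the cone). For example, for the segment $[0,2]$ the interior points of $m[0,2]$ are $1,\dots,2m-1$, that is, $1$ plus the points of $(m-1)[0,2]$; so $c=(1,1)$ works.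

We use the theorem of Bruns and Römer (*h-vectors of Gorenstein polytopes*, J. Combin. Theory Ser. A 114 (2007), 65–76): the $h^*$-vector of a Gorenstein lattice polytope with a regular unimodular triangulation is unimodal. This is why Theorem 1 is needed with the word "regular".

**Proof of Theorem 2.** If all $a_i=0$, then there are no edges, $S$ is a point, and $h^*=(1)$. Assume some $a_i>0$.

**Step 1: the interior points of $mS$.** We want to recognize them by their coordinates. The all-ones vector $\mathbf 1\in\mathbb R^E$ has $\deg_{\mathbf 1}(i)=2ka_i$ by hypothesis. So $\frac1k\mathbf 1\in S$ has positive coordinates. Since $mS$ is cut out by linear equations and $x\ge0$, and contains a point with all coordinates positive, its relative interior consists exactly of its points with all coordinates positive.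

**Step 2: the shift.** We verify the Gorenstein criterion with $c=(\mathbf 1,k)$. A lattice point $x$ lies in $\operatorname{relint}(mS)$ iff $x-\mathbf 1\ge0$ is a lattice point with degrees $2ma_i-2ka_i=2(m-k)a_i$. So for $m\ge1$
$$\operatorname{relint}(mS)\cap\mathbb Z^E=\mathbf 1+\big((m-k)S\cap\mathbb Z^E\big)\quad\text{if }m\ge k,$$
with $0\cdot S=\{0\}$, and the left side is empty if $m<k$, since degrees cannot be negative and some $a_i>0$. In degree $0$ the cone has only its apex, which is not interior. Hence $S$ is Gorenstein.

**Step 3: conclusion.** By Theorem 1 and the theorem of Bruns and Römer, $h^*(S)$ is unimodal. For $S_n$, every vertex lies in $n-1$ non-loops and one loop, so in $n=2\cdot\frac n2\cdot1$ edges; for even $n$ take $k=n/2$. $\square$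

Theorems 1 and 2 together prove the conjecture.

## Odd multiples of $\Sigma_n$, and divisibility

**Proof of Theorem 3.** (a) If $r$ is even, then $r\Sigma_n=S_E(\frac r2,\dots,\frac r2)$ with $E$ complete with all loops, and Theorem 1 gives a regular unimodular triangulation. A polytope with a unimodular triangulation is a lattice polytope, since its vertices are vertices of the triangulation. It remains to show that for odd $r$ and $n\ge3$ the polytope $r\Sigma_n$ is not a lattice polytope. The triangle from before does it. Let $X$ be the symmetric matrix with
$$x_{12}=x_{13}=x_{23}=\tfrac12,\qquad x_{ii}=1\ (i\ge4),$$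
and all other entries on or above the diagonal equal to $0$. Then $X\in\Sigma_n$. It is the only matrix in $\Sigma_n$ with support contained in $\operatorname{supp}X$, because $x_{12}+x_{13}=x_{12}+x_{23}=x_{13}+x_{23}=1$ forces the three values $\tfrac12$ and the rows $i\ge4$ force $x_{ii}=1$. If $X=\frac12(Y+Z)$ with $Y,Z\in\Sigma_n$, then $Y,Z$ have support inside $\operatorname{supp}X$, so $Y=Z=X$. Hence $X$ is a vertex of $\Sigma_n$, and $rX$ is a vertex of $r\Sigma_n$ that is not integral for odd $r$.

(b) If $r\mid n$, apply Theorem 2 and its proof with $a_i=r/2$ and $k=n/r$: each vertex lies in $n=2\cdot\frac nr\cdot\frac r2$ edges. This gives that $r\Sigma_n$ is Gorenstein and that $h^*(r\Sigma_n)$ is unimodal.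

Conversely, let $r\Sigma_n$ be Gorenstein. The interior lattice points of the cone are $c\,+$ (all lattice points of the cone), and the only lattice point of the cone in degree $0$ is $0$. So in the lowest degree where interior lattice points exist, there is exactly one. The interior points of $m\,r\Sigma_n$ are its points with all entries positive, as in the proof of Theorem 2 (the matrix with all entries $mr/n$ is such a point). An interior lattice point in degree $m$ is thus $J+Y$, where $J$ is the all-ones matrix and $Y$ is a symmetric nonnegative integer matrix with row sums $rm-n$. Such a $Y$ exists iff $rm\ge n$ (take a multiple of the identity $I$). So the lowest degree is $m_0=\lceil n/r\rceil$, with $Y$ any symmetric nonnegative integer matrix with row sums $\rho=rm_0-n$. If $\rho\ge1$, then, as $n\ge2$, both $Y=\rho I$ and $Y=\rho\cdot$(permutation matrix of a transposition) occur, giving two different interior points. So $\rho=0$ and $r\mid n$. $\square$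

For instance $S_3=2\Sigma_3$ is not Gorenstein: here $m_0=2$ and $\rho=1$, and there are four interior lattice points in degree $2$, since $Y$ runs over the four symmetric $3\times3$ permutation matrices. Its $h^*$-vector $(1,7,4)$ from the beginning is unimodal, but Theorem 2 does not apply to it.

## Faces and even capacities

The general $E$ and $a$ in Theorem 1 yield two more statements.

**Faces.** Every nonempty face of $S_n$ arises by setting some coordinates $x_{ij}$ to zero, that is, by deleting edges. So it is $S_E(1,\dots,1)$ for some $E$, and Theorem 1 covers it. For instance, delete all loops. Every vertex lies in $n-1$ edges, so Theorem 2 with $k=(n-1)/2$ shows that the polytope of symmetric nonnegative matrices with zero diagonal and row sums $2$ has unimodal $h^*$ for every odd $n\ge3$.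

**Even capacities.** Theorem 1 remains true with additional bounds $x_e\le2u_e$, $u_e\in\mathbb Z_{\ge0}$, whenever the resulting polytope is nonempty. To see this, encode the bounds by new vertices.

Replace a bounded non-loop $e=ij$ by a path $i,p,q,j$ with new vertices $p,q$ and $a_p=a_q=u_e$. If the edge $ip$ carries $x_e$, the degree $2u_e$ at $p$ forces $2u_e-x_e$ on $pq$, and the degree $2u_e$ at $q$ forces $x_e$ on $qj$. Nonnegativity on $pq$ says $x_e\le2u_e$, and the degrees at $i$ and $j$ see $x_e$ as before.

Replace a bounded loop $e$ at $i$ by an edge $ip$ and a loop at a new vertex $p$ with $a_p=u_e$. The edge carries $x_e$ and the loop $2u_e-x_e$ (a loop counts once in the degree).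

In both cases the redundant coordinates are integral affine functions of the others. So forgetting them is an affine isomorphism onto the bounded polytope that identifies the lattices, and it carries a regular unimodular triangulation to a regular unimodular triangulation.
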